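\title{Rigidity of the component graph of the uniform spanning forest above eight dimensions}

\begin{abstract}
Let $\mathbb G$ be a transitive graph whose balls of radius $n$ have volume of order $n^d$, with $d>8$. Contract each tree of the uniform spanning forest of $\mathbb G$ to a point and join two points when the trees come within a fixed distance $r$. We prove that this component graph almost surely has no non-trivial automorphism, and that it is isomorphic to no fixed graph with positive probability. This confirms a conjecture of Hutchcroft and Peres. Both statements survive the deletion of finitely many vertices and the change of finitely many edges, and the first one covers self-embeddings that are not surjective. The proof first shows that a self-embedding moves trees by at most a stretched-exponential distance, and then plays the resulting entropy bound against many conditionally independent local resamplings of the forest.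
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The component graph}

Let $\mathbb G$ be an infinite, connected, locally finite, vertex-transitive graph with vertex set $\mathbb V$ and graph distance $\operatorname{dist}$, and let $B(x,n)$ be the ball of radius $n$ about $x$. We call $\mathbb G$ \emph{$d$-dimensional} if there is a constant $c\ge1$ such that $c^{-1}n^d\le|B(x,n)|\le c\,n^d$ for every vertex $x$ and every $n\ge1$. The lattice $\mathbb Z^d$ is the basic example.

Exhaust $\mathbb G$ by finite subgraphs and take a uniform spanning tree of each, either of the subgraph itself (free boundary conditions) or of the graph obtained by identifying all vertices outside the subgraph to a single root (wired boundary conditions). The distributional limits are the free and the wired uniform spanning forests. For a $d$-dimensional transitive graph the two limits coincide, and we write $\mathfrak F$ for a sample of this \emph{uniform spanning forest}. Its connected components are called \emph{trees}; $K(x)$ is the tree that contains $x$, and $x\leftrightarrow y$ means $K(x)=K(y)$.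

For a subgraph $\omega$ of $\mathbb G$ and $r\ge1$, the \emph{distance $r$ component graph} $\mathcal C_r(\omega)$ is the simple graph whose vertices are the connected components of $\omega$, two distinct components being adjacent if and only if some path in $\mathbb G$ of length at most $r$ joins them. For $r=1$ this says that an edge of $\mathbb G$ has one endpoint in each component. The graph $\mathcal C_r(\mathfrak F)$ records which trees touch, and forgets where the trees are and what they look like. The question of this paper is how much of the randomness of $\mathfrak F$ survives in it.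

On $\mathbb Z^d$ with $d\le8$ nothing survives. For $d\le4$ the forest is connected and the component graph is a single vertex. For $5\le d\le8$ there are almost surely infinitely many trees and every two of them are joined by an edge of $\mathbb Z^d$ \cite{BKPS}, so $\mathcal C_r(\mathfrak F)$ is the countable complete graph: its isomorphism class is deterministic and every permutation of the trees is an automorphism.

The number $8$ comes from a convergent sum. We shall see in Lemma~\ref{lem:conn} that $\mathbb P(x\leftrightarrow u)$ is at most of order $\operatorname{dist}(x,u)^{4-d}$, and that the expected number of places $u$ where two distinct trees $K(x)$ and $K(z)$ come within bounded distance of each other is at most of order $\sum_u\operatorname{dist}(x,u)^{4-d}\operatorname{dist}(z,u)^{4-d}$. The vertices $u$ at distance about $2^j\ge\operatorname{dist}(x,z)$ contribute $2^{jd}\,2^{2j(4-d)}=2^{j(8-d)}$, and this is summable exactly when $d>8$. So for $d>8$ two trees touch only finitely often, and the trees of two distant vertices are unlikely to touch at all.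

For $d>8$ the forest has infinitely many trees almost surely, and it is known that the component graph of the uniform spanning forest of $\mathbb Z^d$ is almost surely not quasi-$\lceil(d-4)/(d-8)\rceil$-transitive, hence not oligomorphic. (A graph with vertex set $V$ is \emph{quasi-$k$-transitive} if its automorphism group has finitely many orbits on $V^k$, and \emph{oligomorphic} if this holds for every $k$.) This limits the symmetry of the component graph but does not exclude it. The conjecture posed by Hutchcroft and Peres \cite{HP} is that no symmetry is left and that the isomorphism class is truly random. We prove it.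

\subsection{Results}

\begin{theorem}\label{thm:conj}
Let $\mathbb G$ be a $d$-dimensional transitive graph with $d>8$, and let $r\ge1$. Almost surely $\mathcal C_r(\mathfrak F)$ has no non-trivial automorphism, and $\mathbb P(\mathcal C_r(\mathfrak F)\cong G)=0$ for every deterministic graph $G$.
\end{theorem}

The examples above show that on $\mathbb Z^d$ the condition $d>8$ cannot be weakened. The proof modifies the forest locally, and a local modification changes finitely many adjacencies. Such a change may create or destroy automorphisms, so we work with a class of maps that does not see it.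

\begin{definition}
Let $H=(V,E)$ and $H'=(V',E')$ be countable simple graphs. An \emph{almost embedding} $H\to H'$ is an injective map $\varphi:V\setminus V_0\to V'$, with $V_0\subset V$ finite, such that the set $\operatorname{Exc}(\varphi)$ of pairs $e=\{k,l\}\subset V\setminus V_0$, $k\ne l$, with $\mathbf 1(e\in E)\ne\mathbf 1(\varphi(e)\in E')$ is finite. The pairs in $\operatorname{Exc}(\varphi)$ are \emph{exceptional}. We write $H\approx H'$ if some almost embedding $H\to H'$ has range $V'\setminus V_1'$ with $V_1'$ finite.
\end{definition}

Thus $H\approx H'$ means that the two graphs become isomorphic after finitely many vertices are deleted from each and finitely many adjacencies are changed.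

\begin{theorem}\label{thm:main}
Let $\mathbb G$ be a $d$-dimensional transitive graph with $d>8$, let $r\ge1$, and write $\mathcal C_r(\mathfrak F)=(V,E)$.
\begin{enumerate}
\item[(a)] Almost surely every almost embedding $\mathcal C_r(\mathfrak F)\to\mathcal C_r(\mathfrak F)$ is the inclusion $V\setminus V_0\hookrightarrow V$ of its domain.
\item[(b)] $\mathbb P(\mathcal C_r(\mathfrak F)\approx G)=0$ for every deterministic countable graph $G$. Hence two independent copies of $\mathcal C_r(\mathfrak F)$ are almost surely not $\approx$-equivalent, and in particular not isomorphic.
\end{enumerate}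
\end{theorem}

An automorphism is an almost embedding with $V_0=\operatorname{Exc}(\varphi)=\emptyset$, isomorphic countable graphs are $\approx$-equivalent, and the countable graph $\mathcal C_r(\mathfrak F)$ is isomorphic to no uncountable graph. So Theorem~\ref{thm:main} implies Theorem~\ref{thm:conj}.

The events in these theorems quantify over uncountably many maps. Throughout, ``almost surely'' means outside a set that is contained in a Borel null set, and probabilities refer to the completed law; the measurability of the events in (b) is settled in Section~\ref{sec:b}.

\subsection{Coins against entropy}\label{sec:toy}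

The mechanism behind part (a) is visible in a finite model. Take $n$ vertices and decide each pair by an independent fair coin. Fix a permutation $\psi$ that moves exactly $s\ge1$ vertices. If $\psi(k)\ne k$, a pair $\{k,l\}$ is mapped to itself only if $l=\psi(k)$. So each moved vertex lies in at least $n-2$ pairs $e$ with $\psi(e)\ne e$, and there are at least $s(n-2)/2$ such pairs. The map $\psi$ permutes them in cycles of length at least $2$, and in a cycle of length $j$ we can select $\lfloor j/2\rfloor\ge j/3$ pairs, no two of them consecutive. Condition on the coins of all pairs that were not selected. For a selected $e$ the coin of $\psi(e)$ is now known, while the coin of $e$ is still fair and independent of the others. Hence $\psi$ is an automorphism with probability at most $2^{-s(n-2)/6}$. At most $\binom ns s!\le n^s$ permutations move exactly $s$ vertices, so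
\[
\mathbb P(\text{there is a non-trivial automorphism})\le\sum_{s\ge1}\big(n\,2^{-(n-2)/6}\big)^s\longrightarrow0 .
\]
Each moved vertex costs order $n$ coins, and the choice of its image has entropy only $\log n$.

Independence alone is not enough. Toss the same coins on the pairs of a countably infinite set. For disjoint finite sets $A$ and $B$, each further vertex is adjacent to all of $A$ and to none of $B$ with probability $2^{-|A|-|B|}$, independently, so almost surely such a vertex exists for all $A,B$. Between two countable graphs with this property, an isomorphism of finite induced subgraphs can be extended by one vertex at a time, alternately on either side, to an isomorphism of the graphs. So this random graph is deterministic up to isomorphism and any vertex can be mapped to any other. The union bound fails because a vertex has infinitely many possible images. To guess the behavior of $\mathcal C_r(\mathfrak F)$ one has to decide which of the two models it resembles, and the answer is the finite one, because the component graph remembers enough of the geometry of $\mathbb G$. The proof has four parts.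

\begin{enumerate}
\item[1.] \emph{Locality} (Section~\ref{sec:local}). An almost embedding maps the trees that meet a ball of radius $R$ to trees that meet the ball of radius $\exp(R^{1/3})$. So the image of a tree has entropy of order $R^{1/3}$.
\item[2.] \emph{Coins} (Sections~\ref{sec:gibbs} and~\ref{sec:piv}). Resampling the outgoing edge of a vertex can switch an adjacency between two trees; such pairs of trees are called pivotal. In a ball of radius $R$ all but $CR^{d-1/2}$ of the available coins decide pairs of trees that each take part in at least $R^{1/2}$ coins. Since $R^{1/2}\gg R^{1/3}$, the union bound above works, and the trees in pivotal pairs are fixed by every almost embedding.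
\item[3.] \emph{All trees} (Section~\ref{sec:a}). A tree that is not fixed lies in no pivotal pair, even after finitely many modifications of the forest, so no modification changes its neighbors. But modifications can bring it next to any other tree. It is therefore adjacent to all trees, which is impossible for $d>8$.
\item[4.] \emph{Randomness of the isomorphism class} (Section~\ref{sec:b}). By rigidity, an isomorphism with a fixed graph $G$ attaches to each vertex of $G$ a canonically chosen tree. No tree can be chosen canonically, because trees have density zero.
\end{enumerate}

The full strength of $d>8$ is used only in Lemma~\ref{lem:conn}(ii)--(iv) and Lemma~\ref{lem:multi}. Transitivity enters through the random walk estimates, the one-endedness of the trees, the choice of windows in Section~\ref{sec:windows}, and part 4.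

\section{Random walk and Wilson's algorithm}\label{sec:prelim}

\subsection{Notation}

From now on $\mathbb G$ is a $d$-dimensional transitive graph with $d>8$, of degree $\delta$; $r\ge1$ is fixed, and $H=(V,E)=\mathcal C_r(\mathfrak F)$, with adjacency written $k\sim l$. We fix a vertex $o$ and put $\langle x,y\rangle=\max(1,\operatorname{dist}(x,y))$, $\langle x\rangle=\langle o,x\rangle$ and $B(R)=B(o,R)$; real radii are allowed. The set of neighbors of $v$ is $N(v)$, and $a\vee b=\max(a,b)$. The letters $C,c$ denote positive constants that depend only on $\mathbb G$, $r$ and parameters that have been fixed explicitly; they may change from line to line. Splitting $\mathbb V$ into shells whose radii double and using the volume bound gives, for $0\le\alpha<d<\beta$ and $R\ge1$,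
\begin{equation}\label{eq:dyadic}
\sum_{\operatorname{dist}(x,w)\le R}\langle x,w\rangle^{-\alpha}\le CR^{d-\alpha},\qquad\sum_{\operatorname{dist}(x,w)\ge R}\langle x,w\rangle^{-\beta}\le CR^{d-\beta}.
\end{equation}

\subsection{Heat kernel and Green function}

Let $P_x$ and $E_x$ be the law and expectation of simple random walk $(X_t)_{t\ge0}$ from $x$, let $p_t(x,y)=P_x(X_t=y)$, and let $g(x,y)=\sum_{t\ge0}p_t(x,y)$ be the Green function, the expected number of visits to $y$. Since $\mathbb G$ is regular, $p_t$ and $g$ are symmetric. The probability that the walk from $x$ ever visits $y$ is at most $g(x,y)$. We use the bounds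
\begin{equation}\label{eq:HK}
p_t(x,y)\le Ct^{-d/2}\quad(t\ge1),\qquad c\langle x,y\rangle^{2-d}\le g(x,y)\le C_0\langle x,y\rangle^{2-d},
\end{equation}
where the constant $C_0\ge1$ keeps its value throughout. They are obtained as follows. By Trofimov's theorem $\mathbb G$ is quasi-isometric to a Cayley graph of a nilpotent group, so it satisfies volume doubling and the Poincar\'e inequality \cite{CSC}. Delmotte's theorem \cite{Del} then gives two-sided Gaussian bounds for the transition probabilities $p^L_t$ of the lazy walk, which holds with probability $\frac12$: with $s=\operatorname{dist}(x,y)$, we have $p^L_t(x,y)\le Ct^{-d/2}e^{-cs^2/t}$ for $t\ge1$ and $p^L_t(x,y)\ge ct^{-d/2}e^{-Cs^2/t}$ for $t\ge s\vee1$. The Green function of the lazy walk is $2g$. For the lower bound on $g$ sum over $\langle x,y\rangle^2\le t\le2\langle x,y\rangle^2$. For the upper bound, the terms with $t\ge s^2$ are at most $Ct^{-d/2}$, and the terms with $1\le t<s^2$ are at most $Cs^{-d}$ because $e^{-cu}\le Cu^{-d/2}$. For the bound on $p_t$, note that $p_{2j}(x,x)=\sum_wp_j(x,w)^2$ is non-increasing in $j$, so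
\[
p^L_{2n}(x,x)\ge p_{2n}(x,x)\,P\big(\operatorname{Bin}(2n,\tfrac12)\text{ is even}\big)=\tfrac12\,p_{2n}(x,x).
\]
By the Cauchy--Schwarz inequality and transitivity, $p_{2n}(x,y)=\sum_wp_n(x,w)p_n(y,w)\le p_{2n}(o,o)$, and $p_{2n+1}(x,y)\le\max_zp_{2n}(z,y)$. Combining the two bounds in \eqref{eq:HK} gives
\begin{equation}\label{eq:tail}
\sum_{t\ge\tau}p_t(y,w)\le C\big(\langle y,w\rangle\vee\tau^{1/2}\big)^{2-d}\qquad(\tau\ge1).
\end{equation}

\subsection{The oriented forest}

Let $X$ be a finite or infinite path that visits each vertex finitely often. Its \emph{loop erasure} $\operatorname{LE}(X)=(\gamma_0,\gamma_1,\dots)$ is defined by $\gamma_0=X_0$ and $\gamma_{i+1}=X_{\sigma_i+1}$, where $\sigma_i$ is the time of the last visit of $X$ to $\gamma_i$. The times $\sigma_i$ increase, and the loop erasure is a self-avoiding path.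

\emph{Wilson's algorithm rooted at infinity} takes a sequence $v_1,v_2,\dots$ that contains every vertex and builds forests $\emptyset=T_0\subset T_1\subset\cdots$. At step $i$ it runs an independent simple random walk from $v_i$, stops it when it hits $T_{i-1}$ (possibly never), and adds the loop erasure of the stopped walk, oriented along the walk; this path is the $i$th \emph{branch}. A starting point that is already in the forest adds nothing, so repetitions in the sequence are harmless. We regard the stopped walks as initial pieces of independent walks that run forever, so that $T_i$ is contained in the union of the traces of the first $i$ walks. In the output every vertex $v$ has one outgoing edge, to a neighbor $F(v)$. On a finite graph the same procedure, started from a root vertex in place of the empty forest, samples the uniform spanning tree oriented toward the root. We use two published facts.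

\begin{enumerate}
\item[(W)] For every deterministic sequence of starting points, Wilson's algorithm rooted at infinity samples the same oriented forest $F$, whose unoriented version is the wired uniform spanning forest; and the wired uniform spanning trees of an exhaustion, oriented toward the root, converge in law to $F$ \cite{BLPS}.
\item[(1E)] Almost surely every tree of $\mathfrak F$ is one-ended, that is, any two rays in it share all but finitely many vertices \cite[Theorem 10.1]{BLPS}; see also \cite{LMS}. Here one uses that $\mathbb G$ is amenable, hence unimodular \cite{SW}.
\end{enumerate}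

An automorphism $\alpha$ of $\mathbb G$ carries the algorithm with sequence $(v_i)$ to the algorithm with sequence $(\alpha v_i)$, so the law of $F$ is invariant under $\operatorname{Aut}(\mathbb G)$ by (W).

The \emph{$F$-path} from $v$ is $v,F(v),F(F(v)),\dots$; it is a ray. By (1E) it is the only ray from $v$ in $\mathfrak F$, so $F$ and $\mathfrak F$ determine each other. The set $D(x)$ of \emph{descendants} of $x$ consists of all $v$, including $x$, whose $F$-path contains $x$. If $D(x)$ were infinite, K\"onig's lemma would give a ray inside $D(x)$, disjoint from the $F$-path from $F(x)$, in contradiction with (1E). So $F$ lies almost surely in the Borel set $\Omega\subset\prod_vN(v)$ of maps $F$ with no directed cycle (cycles $v\to w\to v$ included) and with all sets $D(x)$ finite. For every $F\in\Omega$ the edges $\{v,F(v)\}$ form a forest, and we write $H(F)$ for its component graph. Two vertices lie in the same tree if and only if their $F$-paths meet, since the latter is an equivalence relation that holds for $v$ and $F(v)$. Each $T_i$ is the union of the $F$-paths from $v_1,\dots,v_i$. Therefore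
\begin{equation}\label{eq:newtree}
K(x)\cap T_i=\emptyset\text{ if and only if the $F$-path from $x$ avoids }T_i,
\end{equation}
and the relation $\leftrightarrow$ among $v_1,\dots,v_i$ is determined by the first $i$ walks.

Let $\mathcal A_R$ be the set of trees that meet $B(R)$. A tree in $\mathcal A_R$ contains a ray that starts in $B(R)$, whose first $\lfloor R\rfloor$ vertices lie in $B(2R)$. Distinct trees are disjoint, so for every $F\in\Omega$
\begin{equation}\label{eq:count}
|\mathcal A_R|\le CR^{d-1}\qquad(R\ge1).
\end{equation}
This saving of a factor $R$ over the volume of the ball is the reason why trees can take part in many coins.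

In one place (Lemma~\ref{lem:many}) we need to choose starting points after looking at the earlier walks.

\begin{lemma}\label{lem:adaptive}
Let $m\ge1$. If in the first $m$ steps of Wilson's algorithm each starting point is a function of all previous walks, and the algorithm then continues with a fixed enumeration $(v_i)$ of $\mathbb V$, the output has the law of $F$.
\end{lemma}

\begin{proof}
For a forest $T$ that is a finite union of branches let $\mu_T$ be the law of the output of the algorithm run from $T$ with starting points $v_1,v_2,\dots$, and for a vertex $y$ let $\mu_{T,y}$ be the average of $\mu_{T'}$, where $T'$ is $T$ together with a random branch from $y$. For a finite list $\mathbf x=(x_1,\dots,x_n)$ let $T_{\mathbf x}$ be the union of the $F$-paths from $x_1,\dots,x_n$. By (W) for the sequence $(\mathbf x,v_1,v_2,\dots)$, the measure $\mu_{T_{\mathbf x}}$ is a version of the conditional law of $F$ given $T_{\mathbf x}$. By (W) for the sequence $(\mathbf x,y,v_1,v_2,\dots)$, so is $\mu_{T_{\mathbf x},y}$. Hence for all $\mathbf x$ and $y$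
\begin{equation}\label{eq:consistent}
\mu_T=\mu_{T,y}\quad\text{for almost every $T$ with respect to the law of }T_{\mathbf x}.
\end{equation}
Realize the adaptive procedure with independent walks $X^{i,v}$, one for each step $i$ and each vertex $v$, of which step $i$ uses the one from the chosen vertex. Let $\mathcal F_i$ be generated by the first $i$ walks used and let $T_i$ be the forest after $i$ steps. On the event that the first $i$ starting points are $\mathbf x$, the forest $T_i$ equals the forest built from $X^{1,x_1},\dots,X^{i,x_i}$, which has the law of $T_{\mathbf x}$; so $T_i$ almost surely avoids the exceptional sets in \eqref{eq:consistent}. With $y$ the next starting point we get $\mathbb E[\mu_{T_{i+1}}\mid\mathcal F_i]=\mu_{T_i,y}=\mu_{T_i}$ almost surely. The output has law $\mathbb E[\mu_{T_m}]=\mu_\emptyset$, which is the law of $F$.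
\end{proof}

\section{Connection probabilities}\label{sec:conn}

All estimates on the forest reduce, through Wilson's algorithm, to sums of powers of distances along random walks. We need three convolution bounds and one tail bound.

\begin{lemma}\label{lem:conv}
\begin{enumerate}
\item[(i)] If $0<\alpha,\beta<d<\alpha+\beta$, then $\sum_w\langle x,w\rangle^{-\alpha}\langle w,y\rangle^{-\beta}\le C\langle x,y\rangle^{d-\alpha-\beta}$.
\item[(ii)] If $\beta>2$ and $\rho\ge1$, then $\sum_w(\langle z,w\rangle\vee\rho)^{-\beta}\langle y,w\rangle^{2-d}\le C\rho^{2-\beta}$ for all $y,z$.
\item[(iii)] If $0\le a<d-6$ and $\rho\ge1$, then $\sum_{v:\langle v\rangle\ge\rho}\langle v\rangle^{4-d+a}\langle v,w\rangle^{2-d}\le C(\langle w\rangle\vee\rho)^{6-d+a}$.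
\end{enumerate}
The constants depend on the exponents but not on $\rho$ or the vertices.
\end{lemma}

\begin{proof}
(i) Let $s=\langle x,y\rangle$. If $\operatorname{dist}(x,w)\le s/2$ then $\langle w,y\rangle\ge s/2$, so these $w$ contribute at most $Cs^{-\beta}s^{d-\alpha}$ by \eqref{eq:dyadic}; the $w$ with $\operatorname{dist}(y,w)\le s/2$ contribute at most $Cs^{-\alpha}s^{d-\beta}$ in the same way. The remaining $w$ in $B(x,2s)$ are at most $Cs^d$ in number and each term is at most $Cs^{-\alpha-\beta}$. If $\operatorname{dist}(x,w)>2s$ then $\langle w,y\rangle\ge\langle x,w\rangle/2$, and the second bound in \eqref{eq:dyadic} with exponent $\alpha+\beta$ applies.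

(ii) For $n\ge1$ we have $\sum_{w\in B(z,n)}\langle y,w\rangle^{2-d}\le Cn^2$: if $\operatorname{dist}(y,z)\le2n$, enlarge the sum to $B(y,3n)$ and use \eqref{eq:dyadic}; otherwise each of the at most $Cn^d$ terms is at most $n^{2-d}$. On $B(z,\rho)$ and on each shell $B(z,2^j\rho)\setminus B(z,2^{j-1}\rho)$, $j\ge1$, the first factor is at most $C(2^j\rho)^{-\beta}$, so the sum is at most $C\sum_{j\ge0}(2^j\rho)^{2-\beta}$.

(iii) If $\langle w\rangle\ge\rho$, use (i) with exponents $d-4-a$ and $d-2$, whose sum exceeds $d$. If $\langle w\rangle<\rho$, use (ii) with $z=o$ and $\beta=d-4-a>2$.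
\end{proof}

\begin{lemma}\label{lem:tail}
Let $h\ge0$ be a function on $\mathbb V$, let $Z=\sum_{t\ge0}h(X_t)$, and let $0<\kappa<\infty$ satisfy $\kappa\ge\sup_y\sum_wg(y,w)h(w)$. Then for all $y$ and $u\ge0$,
\[
P_y(Z\ge u\kappa)\le2e^{-u/2},\qquad E_y[Z;\,Z>u\kappa]\le8\kappa e^{-u/4}.
\]
\end{lemma}

\begin{proof}
Ordering the times and applying the Markov property $n$ times gives
\[
E_y[Z^n]\le n!\,E_y\sum_{t_1\le\dots\le t_n}\prod_ih(X_{t_i})\le n!\,\kappa^n .
\]
Hence $E_ye^{Z/(2\kappa)}\le\sum_n2^{-n}=2$, and Markov's inequality gives the first bound. On $\{Z>u\kappa\}$ we have $Z\le4\kappa e^{Z/(4\kappa)}\le4\kappa e^{-u/4}e^{Z/(2\kappa)}$, which gives the second.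
\end{proof}

\begin{lemma}\label{lem:conn}
\begin{enumerate}
\item[(i)] Run Wilson's algorithm with a sequence in which $x$ and $u$ are the starting points number $i+1$ and $i+2$. The event $\{x\leftrightarrow u,\ K(x)\cap T_i=\emptyset\}$ is determined by the first $i+2$ walks, and its conditional probability given the first $i$ walks is at most $C\langle x,u\rangle^{4-d}$. In particular $\mathbb P(x\leftrightarrow u)\le C\langle x,u\rangle^{4-d}$.
\item[(ii)] For $s\ge0$,
\[
\sum_u\mathbb P\big(K(x)\ne K(z),\ \operatorname{dist}(u,K(x))\le s,\ \operatorname{dist}(u,K(z))\le s\big)\le C_s\langle x,z\rangle^{8-d}.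
\]
\item[(iii)] Almost surely, for all distinct trees $k,l$ and every $s$, only finitely many balls of radius $s$ meet both $k$ and $l$.
\item[(iv)] Almost surely no tree is adjacent in $H$ to all other trees.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first claim follows from \eqref{eq:newtree}. On the event, the $F$-paths from $x$ and $u$ meet and both avoid $T_i$. These paths lie in the traces of the two new walks unless they enter $T_i$, so the traces of two independent walks from $x$ and $u$ meet. This has probability at most $\sum_wg(x,w)g(u,w)\le C\langle x,u\rangle^{4-d}$ by \eqref{eq:HK} and Lemma~\ref{lem:conv}(i) with $\alpha=\beta=d-2$.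

(ii) Let $u',v'\in B(u,s)$ and start the algorithm from $x,u',z,v'$. If $x\leftrightarrow u'$, $z\leftrightarrow v'$ and $K(x)\ne K(z)$, then $T_2\subset K(x)$ and so $K(z)\cap T_2=\emptyset$. Two applications of (i) bound the probability by $C\langle x,u'\rangle^{4-d}\langle z,v'\rangle^{4-d}\le C_s\langle x,u\rangle^{4-d}\langle z,u\rangle^{4-d}$. Sum over the boundedly many choices of $u',v'$, and then over $u$ by Lemma~\ref{lem:conv}(i) with $\alpha=\beta=d-4$; the condition $\alpha+\beta>d$ is $d>8$.

(iii) For each of the countably many triples $(x,z,s)$ with $s$ an integer, the number of $u$ for which the event in (ii) occurs has finite expectation.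

(iv) If $K(x)\sim K(z)$, the event in (ii) with $s=r$ occurs for some $u\in K(x)$. So the probability that $K(z)$ is equal or adjacent to $K(x)$ is at most $C\langle x,z\rangle^{4-d}+C\langle x,z\rangle^{8-d}$, which tends to $0$ as $\operatorname{dist}(x,z)\to\infty$. The event that $K(x)$ is adjacent to all other trees is contained in this event for every $z$.
\end{proof}

\section{Almost embeddings are local}\label{sec:local}

An almost embedding is an abstract map of trees, and nothing ties it to the geometry of $\mathbb G$ except adjacency. We use adjacency in two complementary ways. A tree with $M$ neighbors that meet $B(L)$ must itself meet $B(L^b)$ (Lemma~\ref{lem:common}), and a tree that meets $B(\lambda R)$ has $M$ neighbors that meet $B(R)$ (Lemma~\ref{lem:many}). If we know where the trees of $\mathcal A_R$ are mapped, the second fact, carried over by the map, and then the first locate the images of the trees of $\mathcal A_{\lambda R}$.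

\subsection{Common neighbors}

Suppose a tree $k$ that stays at distance at least $\rho$ from $o$ touches $M$ given trees near $o$, at points $v_1,\dots,v_M\in k$. The $i$th given tree reaches $v_i$ with probability of order $\langle v_i\rangle^{4-d}$. If the connections of $v_2,\dots,v_M$ to $v_1$ were independent, with $\langle v_1\rangle=\rho$, each would contribute about $\sum_{\langle v\rangle\ge\rho}\langle v\rangle^{4-d}\langle v,v_1\rangle^{4-d}$, of order $\rho^{8-d}$, while the sum of $\langle v_1\rangle^{4-d}$ at scale $\rho$ is of order $\rho^4$. The total $\rho^{4-(M-1)(d-8)}$ decays once $M>(d-4)/(d-8)$. The connections are not independent: $v_n$ joins more easily when the walks from $v_1,\dots,v_{n-1}$ have large traces, and this is correlated with the event that those walks met. We handle the correlation by truncating the relevant sum along the walk at a level that is a small power of the distances. The small powers double at each step of the induction, so we carry them in the definition; the price is a factor $2$ in the exponent.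

\begin{lemma}\label{lem:multi}
Let $a_n=2^{-n}(d-8)$. For a vertex $v_1$ with $\langle v_1\rangle=\rho$ put $\Sigma_1=1$ and
\[
\Sigma_n=\sum_{v_2,\dots,v_n:\ \langle v_i\rangle\ge\rho}\ \prod_{i=2}^n\langle v_i\rangle^{4-d+a_n}\ \mathbb P(v_1\leftrightarrow\cdots\leftrightarrow v_n)\qquad(n\ge2).
\]
Then $\Sigma_n\le C_n\,\rho^{-(n-1)(d-8)/2}$, with $C_n$ independent of $v_1$.
\end{lemma}

\begin{proof}
Let $n\ge2$ and $a=a_n\le(d-8)/4$, and assume the bound for $n-1$. Start Wilson's algorithm from $v_1,\dots,v_n$ with walks $X^1,\dots,X^n$, and let $\mathcal E=\{v_1\leftrightarrow\cdots\leftrightarrow v_{n-1}\}$, an event determined by the first $n-1$ walks. For $v_n$ to join the same tree, $X^n$ has to hit $T_{n-1}$, which has conditional probability at most $\sum_{i<n}\sum_tg(v_n,X^i_t)$. Summing over $v_n$ with Lemma~\ref{lem:conv}(iii),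
\[
\Sigma_n\le C\sum_{v_2,\dots,v_{n-1}}\ \prod_{i=2}^{n-1}\langle v_i\rangle^{4-d+a}\ \sum_{i<n}\mathbb E[\mathbf 1_{\mathcal E}Z^i],\qquad Z^i=\sum_t(\langle X^i_t\rangle\vee\rho)^{6-d+a}.
\]
Since $d-6-a>2$, Lemma~\ref{lem:conv}(ii) shows that Lemma~\ref{lem:tail} applies to $Z^i$ with $\kappa=C\rho^{8-d+a}$. Let $\Gamma=\prod_{i=1}^{n-1}\langle v_i\rangle^a$. Splitting according to whether $Z^i\le\kappa\Gamma$,
\[
\mathbb E[\mathbf 1_{\mathcal E}Z^i]\le\kappa\Gamma\,\mathbb P(\mathcal E)+8\kappa e^{-\Gamma/4}.
\]
In the first term the factor $\Gamma$ raises each exponent $4-d+a$ to $4-d+2a=4-d+a_{n-1}$, so these terms sum to $\kappa\rho^a\Sigma_{n-1}$. For the second term choose $p$ with $ap>4+a$ and $ap\ge(n-2)(d-8)/2$, and use $e^{-\Gamma/4}\le C\Gamma^{-p}=C\rho^{-ap}\prod_{i=2}^{n-1}\langle v_i\rangle^{-ap}$. Each sum $\sum_v\langle v\rangle^{4-d+a-ap}$ is finite by \eqref{eq:dyadic}, so these terms sum to at most $C\kappa\rho^{-(n-2)(d-8)/2}$. Altogether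
\[
\Sigma_n\le C\rho^{8-d+2a}\big[\Sigma_{n-1}+\rho^{-(n-2)(d-8)/2}\big],
\]
and $8-d+2a\le-(d-8)/2$ completes the induction.
\end{proof}

\begin{lemma}\label{lem:common}
There are integers $M,b\ge2$ such that almost surely, for all large integers $L$: if a tree $k$ is adjacent in $H$ to $M$ distinct trees of $\mathcal A_L$, then $k\in\mathcal A_{L^b}$.
\end{lemma}

\begin{proof}
Fix integers $M\ge2$ with $(M-1)(d-8)/2\ge6$ and $b\ge dM$. Let $L$ be so large that $L'=L^b\ge4(L+r+1)$, and fix $x_1,\dots,x_M\in B(L)$. Consider the event that the trees $K(x_i)$ are distinct and some tree $k\notin\mathcal A_{L'}$ is adjacent to all of them. Then there are $v_i\in k$ and $u_i\in K(x_i)$ with $\operatorname{dist}(u_i,v_i)\le r$ and $\langle v_i\rangle>L'$. Fix such vertices and start Wilson's algorithm from $v_1,\dots,v_M,x_1,u_1,\dots,x_M,u_M$. On the event, the forest built before the walk from $x_i$ lies in $k\cup K(x_1)\cup\dots\cup K(x_{i-1})$, which is disjoint from $K(x_i)$. By $M$ applications of Lemma~\ref{lem:conn}(i), and since $\langle x_i,u_i\rangle\ge\langle v_i\rangle-r-L\ge\langle v_i\rangle/2$, the probability for fixed $v_i,u_i$ is at most $C\,\mathbb P(v_1\leftrightarrow\cdots\leftrightarrow v_M)\prod_i\langle v_i\rangle^{4-d}$.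 There are boundedly many choices of $u_i$ for each $v_i$. The bound is symmetric in the indices, so at the cost of a factor $M$ we sum only over tuples in which $\langle v_1\rangle$ is minimal. By Lemma~\ref{lem:multi} and \eqref{eq:dyadic} the event has probability at most
\[
C\sum_{\langle v_1\rangle>L'}\langle v_1\rangle^{4-d}\langle v_1\rangle^{-6}\le C(L')^{-2}.
\]
Summing over the at most $CL^{dM}$ choices of $(x_i)$ gives $CL^{dM-2b}\le CL^{-dM}$, which is summable in $L$. The Borel--Cantelli lemma finishes the proof.
\end{proof}

In particular any $M$ trees have only finitely many common neighbors. This is the property that separates $H$ from the infinite model of Section~\ref{sec:toy}.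

\subsection{Many neighbors}

\begin{lemma}\label{lem:many}
For all integers $\lambda,M'\ge1$, almost surely for all large integers $R$, every tree in $\mathcal A_{\lambda R}$ has at least $M'$ neighbors in $\mathcal C_1(\mathfrak F)$, hence in $H$, that belong to $\mathcal A_R$.
\end{lemma}

The statement concerns every tree, so for a fixed $x\in B(\lambda R)$ we need a failure probability smaller than any power of $R$. The plan is to build the branch $\gamma$ from $x$, and then to start many walks from vertices next to $\gamma$. A walk that avoids everything built so far creates a new neighbor of $K(x)$, and we want it to pass through $B(R)$ as well. There are three difficulties. The branch must have many vertices next to which escape is not too unlikely, whatever its shape; a last-exit identity provides them. Each walk must leave room for the next one; this is where starting points are chosen adaptively. Finally, avoiding the forest and visiting $B(R)$ must be nearly independent; the first is decided before time $R^{1/2}$ and the second after it.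

\begin{proof}
Fix $x\in B(\lambda R)$. We show that $K(x)$ fails to have the property with probability at most $Ce^{-c\ell}$, where $\ell=\log^2R$. A union bound over the at most $CR^d$ vertices $x$ and the Borel--Cantelli lemma then prove the lemma. Let
\[
n=\lfloor R^{1/4}\rfloor,\qquad\tau=\lfloor R^{1/2}\rfloor,\qquad m=\lceil\ell^2\rceil,
\]
with $R$ large. We run $m+1$ adaptive steps of Wilson's algorithm (Lemma~\ref{lem:adaptive}) with walks $X^0,\dots,X^m$; let $\mathcal F_i$ be generated by $X^0,\dots,X^i$, and let $T_i$ denote here the forest built from these walks.

\emph{Step 1: the first walk.} Start $X^0$ at $x$, let $\gamma=\operatorname{LE}(X^0)\subset K(x)$, and let $\gamma'\subset B(x,n)$ be the set of the first $n$ vertices of $\gamma$. Consider the following properties of a walk $X$.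
\begin{enumerate}
\item[(G1)] $C_0\sum_t\langle z,X_t\rangle^{4-d}\le\ell$ for all $z\in B(x,R)$.
\item[(G2)] $C_0\sum_{t:\,\operatorname{dist}(x,X_t)>n^2}\langle z,X_t\rangle^{2-d}\le\frac14$ for all $z\in B(x,n)$.
\item[(G3)] $\sum_t(\langle z,X_t\rangle\vee\tau^{1/2})^{2-d}\le\ell\,\tau^{(4-d)/2}$ for all $z\in B(x,R)$.
\end{enumerate}
For a walk from any starting point each property fails with probability at most $Ce^{-c\ell}$, by Lemma~\ref{lem:tail} and a union bound over at most $CR^d$ vertices $z$. Indeed, in (G1) we may take $\kappa=C$ by Lemma~\ref{lem:conv}(i) with exponents $d-2$ and $d-4$ (this needs $d>6$). In (G2) we have $\langle z,w\rangle\ge\langle x,w\rangle/2$ when $\operatorname{dist}(x,w)>n^2$, so Lemma~\ref{lem:conv}(ii) gives $\kappa=Cn^{2(4-d)}$, and $1/\kappa\ge\ell$. In (G3) the same lemma gives $\kappa=C\tau^{(4-d)/2}$. Let $\mathcal O_0$ be the event that $X^0$ satisfies (G1)--(G3).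

\emph{Step 2: many points with a good escape probability.} Work on $\mathcal O_0$ and regard $\gamma$ as fixed. By \eqref{eq:HK} and (G1),
\begin{equation}\label{eq:greengamma}
\sum_{a\in\gamma}g(z,a)\le\ell\qquad\text{for all }z\in B(x,R).
\end{equation}
Let $\epsilon(a)=P_a(X_t\notin\gamma\text{ for all }t\ge1)$. A walk from $\beta\in\gamma'$ visits $\gamma$ at least once and, by \eqref{eq:greengamma}, finitely often; decomposing according to the time and place of the last visit gives $1=\sum_{a\in\gamma}g(\beta,a)\epsilon(a)$. With $\nu(a)=\sum_{\beta\in\gamma'}g(\beta,a)$ we obtain
\[
\sum_{a\in\gamma}\epsilon(a)\nu(a)=n,\qquad\sum_{a\in\gamma}\nu(a)\le n\ell,\qquad\sum_{a\in\gamma\setminus B(x,n^2)}\nu(a)\le\frac n4,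
\]
the last bound by (G2). In the first sum the terms with $\epsilon(a)<1/(2\ell)$ contribute at most $n/2$ and the terms with $a\notin B(x,n^2)$ at most $n/4$. So the set $A=\{a\in\gamma\cap B(x,n^2):\epsilon(a)\ge1/(2\ell)\}$ satisfies $\sum_{a\in A}\nu(a)\ge n/4$. By symmetry of $g$ and \eqref{eq:greengamma}, $\nu(a)\le\ell$ for $a\in A$, so $|A|\ge n/(4\ell)$. Choose, by a fixed rule, a subset $A_0\subset A$ with $|A_0|=\lceil n/(4\ell)\rceil$, and for each $a\in A_0$ a neighbor $y_a$ of $a$ from which the walk never hits $\gamma$ with probability at least $1/(2\ell)$; it exists because $\epsilon(a)$ is the average of this probability over $N(a)$.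

\emph{Step 3: the choice of starting points.} For $j\ge1$ let $\mathcal O_j$ be the event that $\mathcal O_{j-1}$ occurs and $X^j$ satisfies (G3) and
\begin{enumerate}
\item[(G4)] $\sum_{a\in A_0}\sum_tg(y_a,X^j_t)\le\ell^2$.
\end{enumerate}
For (G4) apply Lemma~\ref{lem:tail} with $h=\sum_{a\in A_0}g(y_a,\cdot)$. By Lemma~\ref{lem:conv}(i), $\sum_wg(z,w)h(w)\le C\sum_{a\in A_0}\langle z,a\rangle^{4-d}$. This is at most $C\ell$ for $z\in B(x,R)$ by (G1), and at most $CnR^{4-d}\le C$ for $z\notin B(x,R)$, since then $\operatorname{dist}(z,a)\ge R/2$. So $\kappa=C\ell$ is admissible, and $\mathbb P(\mathcal O_{j-1}\setminus\mathcal O_j)\le Ce^{-c\ell}$ wherever $X^j$ starts.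

On $\mathcal O_{i-1}$, for each $1\le j<i$ at most $16\ell^3m$ elements $a\in A_0$ have $\sum_tg(y_a,X^j_t)\ge1/(16\ell m)$, by (G4). Since $16\ell^3m^2<|A_0|$ for large $R$, there is an $a_i\in A_0$ for which this inequality fails for all such $j$. We start $X^i$ at $y=y_{a_i}\in B(x,R)$. Off $\mathcal O_{i-1}$ we start it at $x$.

\emph{Step 4: one trial.} Call trial $i$ a \emph{success} if $X=X^i$ avoids $T_{i-1}$ and $\operatorname{LE}(X)$ meets $B(R)$. Condition on $\mathcal F_{i-1}$ and work on $\mathcal O_{i-1}$. Recall that $T_{i-1}$ is contained in the union of $\gamma$ and the traces of $X^1,\dots,X^{i-1}$.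
\begin{enumerate}
\item[(1)] The walk avoids $T_{i-1}$ with probability at least $\frac1{2\ell}-m\cdot\frac1{16\ell m}=\frac7{16\ell}$.
\item[(2)] By \eqref{eq:tail} and (G3) for $X^0,\dots,X^{i-1}$, the walk hits $T_{i-1}$ at a time $t\ge\tau$ with probability at most $Cm\ell\,\tau^{(4-d)/2}\le R^{-1/2}$.
\item[(3)] We have $X_\tau\in B(\lambda R+n^2+1+\tau)\subset B((\lambda+1)R)$. From any $y'$ in this ball, the expected number of visits to $B(R/2)$ is at least $cR^d((\lambda+2)R)^{2-d}$, and from a point of $B(R/2)$ it is at most $CR^2$ by \eqref{eq:dyadic}. By the strong Markov property the walk from $y'$ hits $B(R/2)$ with probability at least the ratio of the two, which is a constant $c_\lambda>0$.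
\item[(4)] A visit to $B(R/2)$ may be erased, so we must control the loop erasure. If $y\in B(R)$ there is nothing to prove, as $y\in\operatorname{LE}(X)$. Let $y\notin B(R)$ and let $\eta$ be the first time $t\ge\tau$ with $X_t\in B(R/2)$. Suppose $\eta<\infty$ and that after time $\eta$ the walk avoids $\{X_t:t<\eta\}\setminus B(R)$. Let $w_0=y,w_1,\dots,w_j$ be the loop erasure of $(X_0,\dots,X_\eta)$ up to its first vertex $w_j$ in $B(R)$. The vertices $w_0,\dots,w_{j-1}$ are not visited from time $\eta$ on, so their last visits are the same for the whole walk as for the piece up to $\eta$. By the definition of loop erasure, $\operatorname{LE}(X)$ begins with $w_0,\dots,w_j$ and meets $B(R)$. For $X_t\notin B(R)$ we have $\operatorname{dist}(X_\eta,X_t)\ge\langle X_t\rangle/2$, so by the strong Markov property at $\eta$ and Lemma~\ref{lem:conv}(ii), the probability that $\eta<\infty$ and the avoidance fails is at most $CE_y\sum_t(\langle X_t\rangle\vee R)^{2-d}\le CR^{4-d}$.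
\end{enumerate}
By (1), (3) and the Markov property at time $\tau$, the walk avoids $T_{i-1}$ up to time $\tau$ and visits $B(R/2)$ afterwards with probability at least $7c_\lambda/(16\ell)$. Removing the error events in (2) and (4), a success has conditional probability at least $7c_\lambda/(16\ell)-R^{-1/2}-CR^{4-d}\ge q:=c/\ell$. On a success the new branch is $\operatorname{LE}(X)$, so $K(y)\in\mathcal A_R$. By \eqref{eq:newtree}, $K(y)$ is disjoint from $T_{i-1}$, hence different from $K(x)$ and from the trees found in earlier successes, and the edge $a_iy$ joins it to $K(x)$.

\emph{Step 5: counting successes.} Off $\mathcal O_{i-1}$ replace the indicator of success in trial $i$ by an independent coin with parameter $q$. Each modified indicator equals $1$ with conditional probability at least $q$ given the previous ones, so their sum stochastically dominates $\operatorname{Bin}(m,q)$. They agree with the true indicators on $\mathcal O_{m-1}$, whose complement has probability at most $Cme^{-c\ell}$. Finally $P(\operatorname{Bin}(m,q)<M')\le M'm^{M'}e^{-q(m-M')}\le Ce^{-c\ell}$, because $qm\ge c\ell$ and $m^{M'}$ is a power of $\log R$.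
\end{proof}

\subsection{The displacement bound}

Fix $M$ and $b$ as in Lemma~\ref{lem:common}. Each time the radius $R$ is multiplied by $\lambda$, the radius that contains the images is raised to the power $b$. After $i$ steps the logarithm of the latter has grown by the factor $b^i$ and $R$ by the factor $\lambda^i$. Since $\lambda$ is free in Lemma~\ref{lem:many}, we can make the logarithm a small power of $R$.

\begin{proposition}\label{prop:local}
Almost surely, for every almost embedding $\varphi:V\setminus V_0\to V$ of $H$ into itself there is $R(\varphi)$ such that $\varphi(\mathcal A_R\setminus V_0)\subset\mathcal A_{\exp(R^{1/3})}$ for all $R\ge R(\varphi)$. More precisely, this holds for every $F\in\Omega$ that satisfies the conclusions of Lemma~\ref{lem:common} and of Lemma~\ref{lem:many} for $\lambda=b^4$ and all $M'$.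
\end{proposition}

\begin{proof}
Let $\lambda=b^4$. Given $\varphi$, take an integer $R_0$ such that the conclusion of Lemma~\ref{lem:many} with $M'=M+|V_0|$ holds for all integers $R\ge R_0$, and such that $\mathcal A_{R_0}$ contains $V_0$ and all trees in exceptional pairs. Take an integer $L_0\ge3$ such that the conclusion of Lemma~\ref{lem:common} holds for $L\ge L_0$ and the finite set $\varphi(\mathcal A_{R_0}\setminus V_0)$ is contained in $\mathcal A_{L_0}$. Put $L_i=L_0^{b^i}$. We claim that $\varphi(\mathcal A_{\lambda^iR_0}\setminus V_0)\subset\mathcal A_{L_i}$ for all $i\ge0$. The case $i=0$ holds by the choice of $L_0$. Assume the claim for $i$ and let $k\in\mathcal A_{\lambda^{i+1}R_0}\setminus V_0$. If $k\in\mathcal A_{R_0}$, then $\varphi(k)\in\mathcal A_{L_0}\subset\mathcal A_{L_{i+1}}$. Otherwise $k$ lies in no exceptional pair, and it has $M$ distinct neighbors $t_1,\dots,t_M\in\mathcal A_{\lambda^iR_0}\setminus V_0$. Then $\varphi(k)$ is adjacent to the $M$ distinct trees $\varphi(t_j)\in\mathcal A_{L_i}$, so $\varphi(k)\in\mathcal A_{L_i^b}=\mathcal A_{L_{i+1}}$. For $\lambda^iR_0\le R\le\lambda^{i+1}R_0$ we have $b^i=\lambda^{i/4}\le(R/R_0)^{1/4}$, so $\log L_{i+1}=b^{i+1}\log L_0\le b\,(R/R_0)^{1/4}\log L_0\le R^{1/3}$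 once $R$ is large.
\end{proof}

\section{Local resampling and pivotal pairs}\label{sec:gibbs}

\subsection{The Gibbs property of the oriented forest}

The coins come from the following fact: given the outgoing edges outside a finite set, the outgoing edges inside it are uniform among the choices that create no cycle. In finite volume this is a restatement of uniformity. The point is to pass to the limit, because the constraint depends on whether long paths return.

\begin{lemma}\label{lem:gibbs}
Let $\Lambda\subset\mathbb V$ be finite. Conditionally on $(F(v))_{v\notin\Lambda}$, the vector $(F(v))_{v\in\Lambda}$ is uniform on the set of $\xi\in\prod_{v\in\Lambda}N(v)$ such that $\xi$ together with $F|_{\Lambda^c}$ has no directed cycle.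
\end{lemma}

\begin{proof}
Let finite sets $\mathbb V_n\supset\Lambda$ exhaust $\mathbb V$. Wired spanning trees of $\mathbb V_n$, oriented toward the root, correspond bijectively to maps $F_n$ on $\mathbb V_n$ with $F_n(v)\in N(v)$ and no directed cycle in $\mathbb V_n$; values outside $\mathbb V_n$ are the edges to the root. Under the uniform measure on these maps the statement of the lemma holds for $F_n$, and $F_n\to F$ in law by (W).

Let $\partial\Lambda$ be the set of vertices outside $\Lambda$ with a neighbor in $\Lambda$. For $w\in\partial\Lambda$ let $\zeta(w)$ be the first vertex of $\Lambda$ on the path from $w$, or $\infty$ if there is none; $\zeta$ depends only on the configuration off $\Lambda$. That configuration has no cycle, so a cycle created by $\xi$ passes through $\Lambda$. Hence $\xi$ creates no cycle if and only if the map on $\Lambda$ that sends $v$ to $\xi_v$ if $\xi_v\in\Lambda$ and to $\zeta(\xi_v)$ otherwise has no periodic point. Let $\Xi(\zeta)$ be the set of such $\xi$, and let $q_\xi(\zeta)=\mathbf 1(\xi\in\Xi(\zeta))/|\Xi(\zeta)|\in[0,1]$, read as $0$ if $\Xi(\zeta)=\emptyset$. For a bounded function $f$ of finitely many coordinates off $\Lambda$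 and for large $n$,
\begin{equation}\label{eq:gibbs}
\mathbb E\big[f\,\mathbf 1(F_n|_\Lambda=\xi)\big]=\mathbb E\big[f\,q_\xi(\zeta)\big].
\end{equation}
Let $B(j)\supset\Lambda\cup\partial\Lambda$ and define $\zeta^j$ like $\zeta$, but with value $\infty$ if the path leaves $B(j)$ before it reaches $\Lambda$; it depends on finitely many coordinates. If $\zeta(w)\ne\zeta^j(w)$, the path from $w$ leaves $B(j)$ and later visits $\Lambda$. By Wilson's algorithm started at $w$, this path is the loop erasure of a walk from $w$, stopped on leaving $\mathbb V_n$ in the case of $F_n$. The last-visit times increase along the loop erasure, so the walk visits $\Lambda$ after it has left $B(j)$. Thus for $F$ and for all $F_n$ with $\mathbb V_n\supset B(j)$,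
\[
\mathbb P(\zeta\ne\zeta^j)\le\varepsilon_j:=|\partial\Lambda|\sup_{z\notin B(j)}\sum_{v\in\Lambda}g(z,v),
\]
and $\varepsilon_j\to0$ by \eqref{eq:HK}. Replace $\zeta$ by $\zeta^j$ in \eqref{eq:gibbs} at a cost of at most $\|f\|_\infty\varepsilon_j$, let $n\to\infty$, replace $\zeta^j$ by $\zeta$ for $F$ at the same cost, and let $j\to\infty$. This gives \eqref{eq:gibbs} for $F$, first for such $f$ and then, by the monotone class theorem, for all bounded measurable functions of $F|_{\Lambda^c}$.
\end{proof}

\subsection{Updates}

Let $F\in\Omega$ and $x\in\mathbb V$. Put $Y(x)=N(x)\setminus D(x)$. Then $F(x)\in Y(x)$, and $D(x)$ and $Y(x)$ do not depend on the value $F(x)$. For $y\in Y(x)$ let $F^{x\to y}$ be the map $F$ with the value at $x$ replaced by $y$; the passage from $F$ to $F^{x\to y}$ is an \emph{update} at $x$. A new value at $x$ creates a cycle exactly when it lies in $D(x)$, so $F^{x\to y}$ has no cycle. Paths from vertices outside $D(x)$ are unchanged, so the new descendant set of any $v$ is contained in $D(v)\cup D(x)$, and $F^{x\to y}\in\Omega$. Moreover two vertices outside $D(x)$ are in the same tree before the update if and only if they are after it. As all trees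 are infinite and $D(x)$ is finite, we obtain a bijection between the trees of $F$ and those of $F^{x\to y}$, under which corresponding trees agree outside $D(x)$. \emph{We identify the trees of $F$ and $F^{x\to y}$ in this way}, so that $H(F)$ and $H(F^{x\to y})$ have the same vertex set $V$. The update moves the finite set $D(x)$ into the tree $K(y)$. This is where (1E) is needed: if $D(x)$ could be infinite, an update would not be a finite change.

A configuration is \emph{reachable} from $F$ if it is obtained from $F$ by finitely many updates (possibly none).

\begin{lemma}\label{lem:reach}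
If $\mathcal N\subset\Omega$ is a Borel null set, then almost surely no configuration reachable from $F$ lies in $\mathcal N$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gibbs} with $\Lambda=\{x\}$, given the other coordinates $F(x)$ is uniform on $Y(x)$, and $|Y(x)|\le\delta$. So the conditional probability of $\{F\in\mathcal N\}$ is at least $1/\delta$ whenever $F^{x\to y}\in\mathcal N$ for some $y\in Y(x)$, and the Borel set of such $F$ has probability at most $\delta\,\mathbb P(F\in\mathcal N)=0$. Take the union over $x$ and iterate.
\end{proof}

\subsection{Pivotal pairs}

To see how an update acts on $H$, separate the adjacencies that use $D(x)$ from those that do not. Let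
\[
\mathcal T(x)=\{K(v):v\notin D(x),\ \operatorname{dist}(v,D(x))\le r\},
\]
a finite set of trees that contains $K(y)$ for all $y\in Y(x)$. Let $E^{-x}$ be the set of pairs $\{k,l\}$ of distinct trees for which there are $u\in k\setminus D(x)$ and $v\in l\setminus D(x)$ with $\operatorname{dist}(u,v)\le r$. Neither object depends on $F(x)$. If an adjacency after the update is realized by $u,v$ with $u\in D(x)$, then $v\notin D(x)$, the tree of $u$ is $K(y)$, and the tree of $v$ is in $\mathcal T(x)$; conversely $K(y)$ is adjacent to all other trees of $\mathcal T(x)$. So the edge set of $H(F^{x\to y})$ is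
\begin{equation}\label{eq:star}
E^{-x}\cup\operatorname{St}_x(y),\qquad\operatorname{St}_x(y)=\big\{\{K(y),t\}:t\in\mathcal T(x)\setminus\{K(y)\}\big\}.
\end{equation}
A pair $e\subset\mathcal T(x)$ lies in the star $\operatorname{St}_x(y)$ if and only if $K(y)\in e$. Define the set of \emph{pivotal pairs} at $x$ by
\[
\operatorname{Piv}(x)=\big\{e\subset\mathcal T(x):|e|=2,\ e\notin E^{-x},\ K(y)\in e\text{ and }K(y')\notin e\text{ for some }y,y'\in Y(x)\big\}.
\]
The \emph{status} of a pair $e$ is the indicator $\mathbf 1(e\in E)$. By \eqref{eq:star},
\begin{equation}\label{eq:piv}
\text{an update at $x$ changes the status only of pairs in the finite set }\operatorname{Piv}(x).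
\end{equation}

\begin{example}
Let $r=1$ and let $x$ be a leaf, $D(x)=\{x\}$. Then $Y(x)=N(x)$ and $\mathcal T(x)$ is the set of trees of the neighbors of $x$. If $\mathcal T(x)=\{k,l\}$, then $x$ joins one of the two trees and touches the other, so $k\sim l$ for every value of $F(x)$ and $\operatorname{Piv}(x)=\emptyset$. If $\mathcal T(x)=\{k,l,t\}$ and $k,l$ do not touch away from $x$, then $k\sim l$ when $F(x)\in k\cup l$ and $k\not\sim l$ when $F(x)\in t$. The pair $\{k,l\}$ is pivotal, and given the rest of the forest it is an edge with probability $|N(x)\cap(k\cup l)|/\delta\in[1/\delta,1-1/\delta]$. This is the coin. The same value $F(x)$ may also decide the pairs $\{k,t\}$ and $\{l,t\}$, so only one pair per vertex can be used as an independent coin.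
\end{example}

For a countable graph $H=(V,E)$ let $\operatorname{Fix}(H)$ be the set of $k\in V$ such that $\varphi(k)=k$ for every almost embedding $\varphi:H\to H$ whose domain contains $k$. Theorem~\ref{thm:main}(a) says that $\operatorname{Fix}(H)=V$. If $E\triangle E'$ is finite, then $(V,E)$ and $(V,E')$ have the same almost embeddings into themselves: a pair $e$ that is exceptional for one edge set and not for the other has $e$ or $\varphi(e)$ in $E\triangle E'$, and by injectivity there are finitely many such pairs. With \eqref{eq:piv},
\begin{equation}\label{eq:fix}
\operatorname{Fix}(H(F'))=\operatorname{Fix}(H(F))\text{ for every $F'$ reachable from }F.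
\end{equation}

\section{Trees in pivotal pairs are fixed}\label{sec:piv}

\begin{proposition}\label{prop:piv}
Almost surely $e\subset\operatorname{Fix}(H)$ for all $x\in\mathbb V$ and all $e\in\operatorname{Piv}(x)$.
\end{proposition}

All objects in the statement are carried along by automorphisms of $\mathbb G$, the law of $F$ is invariant, and descendant sets are finite. So it suffices to fix an integer $\rho\ge1$ and to prove the statement for $x=o$ on the event $D(o)\subset B(o,\rho)$. We imitate Section~\ref{sec:toy}, in four stages: construct a family of independent coins, extract a set $W$ of trees that each take part in many coins, run the union bound on $W$, and show that a given pivotal pair at $o$ lies in $W$.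

\subsection{Independent coins}

Resampling $F$ at several vertices at once does not give independent variables, since two new edges can close a cycle together. This cannot happen if the vertices are far apart and have small descendant sets. We choose the vertices by an independent random sprinkling. It keeps the law invariant, and it will let us avoid any given finite set of vertices with positive probability.

Let $\mathcal Q\subset\mathbb V$ contain each vertex with probability $\frac12$, independently of one another and of $F$. Given $(F,\mathcal Q)$ choose, independently for all $x$ with $\operatorname{Piv}(x)\ne\emptyset$, a uniform element $e_x\in\operatorname{Piv}(x)$. (Given $F$, a pair of trees is determined by its union, so $e_x$ can be recorded as a subset of $\mathbb V$, and the triples $(F,\mathcal Q,(e_x))$ form a Borel subset of a product of finite sets.) The joint law $\mathbb P$ of the triple is invariant under $\operatorname{Aut}(\mathbb G)$. Let $\Delta=2\rho+r$ and $\mathcal Q^*=\{x\in\mathcal Q:\mathcal Q\cap B(x,\Delta)=\{x\}\}$. A \emph{window} is a pair $(z,R)$ with $z\in\mathbb V$ and $R\ge\rho+r$. For a window put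
\[
\Lambda=\mathcal Q^*\cap B(z,R),\qquad\mathcal L=\{x\in\Lambda:D(x)\subset B(x,\rho)\},\qquad D_{\mathcal L}=\bigcup_{x\in\mathcal L}D(x),
\]
and let $\mathcal K$ be the $\sigma$-field generated by $\mathcal Q$, $\mathcal L$ and $(F(v))_{v\notin\mathcal L}$. Distinct points of $\Lambda$ are at distance greater than $\Delta$.

\begin{lemma}\label{lem:indep}
The sets $D(x)$ and $Y(x)$, $x\in\mathcal L$, are $\mathcal K$-measurable. Conditionally on $\mathcal K$ the variables $F(x)$, $x\in\mathcal L$, are independent, and $F(x)$ is uniform on $Y(x)$.
\end{lemma}

\begin{proof}
The set $\mathcal L$ depends on $F$, so we apply Lemma~\ref{lem:gibbs} to $\Lambda$, which depends only on $\mathcal Q$, and show first that $\mathcal L$ can be read off from the configuration outside $\Lambda$. For $x\in\Lambda$ let $D'(x)$ be the set of $v$ whose $F$-path reaches $x$ without containing a point of $\Lambda\setminus\{x\}$ before; it is determined by $\mathcal Q$ and $F|_{\Lambda^c}$. If $D(x)\subset B(x,\rho)$, the path from any $v\in D(x)$ to $x$ stays in $B(x,\rho)$, which contains no other point of $\Lambda$, so $D'(x)=D(x)$. If $D(x)\not\subset B(x,\rho)$, take $v\in D(x)\setminus B(x,\rho)$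 and let $v'$ be the last vertex outside $B(x,\rho)$ on the path from $v$ to $x$. From $v'$ on the path stays in $B(x,\rho+1)$, which contains no other point of $\Lambda$, so $v'\in D'(x)\setminus B(x,\rho)$. Thus $\mathcal L=\{x\in\Lambda:D'(x)\subset B(x,\rho)\}$. It follows that $\mathcal L$ and the sets $D(x),Y(x)$ for $x\in\mathcal L$ are determined by $\mathcal Q$ and $F|_{\Lambda^c}$, and that $\mathcal K$ is generated by $\mathcal Q$, $F|_{\Lambda^c}$ and $F|_{\Lambda\setminus\mathcal L}$.

Let $\xi\in\prod_{x\in\Lambda}N(x)$ and consider a directed cycle of $\xi$ together with $F|_{\Lambda^c}$ through a point $x\in\mathcal L$. It contains no other point of $\Lambda$: if $x'$ were the last such point before the return to $x$, then $\xi_{x'}\in D'(x)\subset B(x,\rho)$ and $\operatorname{dist}(x,x')\le\rho+1\le\Delta$. So a cycle through $x$ exists if and only if $\xi_x\in D'(x)=D(x)$. Hence $\xi$ creates no cycle if and only if $\xi_x\in Y(x)$ for all $x\in\mathcal L$ and there is no cycle that avoids $\mathcal L$, and the latter condition does not involve $\xi|_{\mathcal L}$. The set of allowed $\xi$ is therefore the product of $\prod_{x\in\mathcal L}Y(x)$ with a set of configurations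 on $\Lambda\setminus\mathcal L$, and the uniform measure on a product is a product measure.
\end{proof}

Let $x\ne x'$ be in $\mathcal L$. Then $\operatorname{dist}(D(x),D(x'))>\Delta-2\rho=r$. In particular $Y(x)$, and the set of $v\notin D(x)$ within distance $r$ of $D(x)$, are disjoint from $D_{\mathcal L}$. The $F$-paths from vertices outside $D_{\mathcal L}$ avoid $\mathcal L$, so the partition of $\mathbb V\setminus D_{\mathcal L}$ into the nonempty sets $k\setminus D_{\mathcal L}$, $k\in V$, is $\mathcal K$-measurable. We identify trees with the blocks of this partition. Then $V$, the trees $K(y)$ for $y\in Y(x)$ and the sets $\mathcal T(x)$ for $x\in\mathcal L$ are $\mathcal K$-measurable, and so is the set $E^\circ$ of pairs of distinct trees realized by vertices $u,v\notin D_{\mathcal L}$ with $\operatorname{dist}(u,v)\le r$. If an adjacency is realized by $u\in D(x)$ and $v$, then $v\notin D(x)$, the tree of $u$ is $K(F(x))$ and the tree of $v$ is in $\mathcal T(x)$. So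
\begin{equation}\label{eq:E}
E=E^\circ\cup\bigcup_{x\in\mathcal L}\operatorname{St}_x(F(x)).
\end{equation}

A pair of trees can be influenced by several points of $\mathcal L$, and then it is not a clean coin. We discard such points. Call $x\in\mathcal L$ \emph{good} for the window if $|\mathcal T(x)\cap\mathcal T(x')|\le1$ for all $x'\in\mathcal L\setminus\{x\}$, and $\operatorname{Piv}(x)\ne\emptyset$. Under the first condition, which is $\mathcal K$-measurable, a pair $e\subset\mathcal T(x)$ lies in $E^{-x}$ if and only if it lies in $E^\circ$. Indeed $E^\circ\subset E^{-x}$, and a realization of $e$ by $u\in D(x')$ and $v$, with $x'\in\mathcal L\setminus\{x\}$, would give $e\in\operatorname{St}_{x'}(F(x'))$ and so $e\subset\mathcal T(x)\cap\mathcal T(x')$. Hence the set of good points and the sets $\operatorname{Piv}(x)$ for good $x$ are $\mathcal K$-measurable. Let $\mathcal G$ be the $\sigma$-field generated by $\mathcal K$, by $e_x$ for good $x$, and by $F(x')$ for the points $x'\in\mathcal L$ that are not good.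

\begin{lemma}\label{lem:coins}
\begin{enumerate}
\item[(i)] Given $\mathcal G$, the variables $F(x)$, $x$ good, are independent, and $F(x)$ is uniform on $Y(x)$.
\item[(ii)] For good $x$ we have $e_x\in E$ if and only if $K(F(x))\in e_x$, and given $\mathcal G$ this has probability in $[1/\delta,1-1/\delta]$.
\item[(iii)] Each pair of trees is contained in $\mathcal T(x)$ for at most one good $x$. In particular the pairs $e_x$, $x$ good, are distinct.
\item[(iv)] Given $\mathcal G$, the status of a pair $e'$ of trees is a function of $F(x')$ if $e'\subset\mathcal T(x')$ for a good $x'$, and is constant if there is no such $x'$.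
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Given $(F,\mathcal Q)$, the $e_x$ for good $x$ are independent and uniform on the sets $\operatorname{Piv}(x)$. This conditional law is $\mathcal K$-measurable, so $(e_x)_{x\text{ good}}$ is conditionally independent of $F$ given $\mathcal K$, and Lemma~\ref{lem:indep} remains true when these $e_x$ are added to the conditioning. By the independence in that lemma we may also add $F(x')$ for $x'$ in the $\mathcal K$-measurable set of points of $\mathcal L$ that are not good.
(ii) The first claim is \eqref{eq:star} with $y=F(x)$, as $e_x\subset\mathcal T(x)$ and $e_x\notin E^{-x}$. By the definition of $\operatorname{Piv}(x)$, at least one and at most $|Y(x)|-1$ of the elements $y\in Y(x)$ have $K(y)\in e_x$, and $|Y(x)|\le\delta$.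
(iii) This is the first condition in the definition of good.
(iv) In \eqref{eq:E} the set $E^\circ$ and the stars at points that are not good are $\mathcal G$-measurable, and the star at a good $x'$ contains only pairs inside $\mathcal T(x')$. Now use (iii).
\end{proof}

\subsection{The core}

In the finite model every vertex took part in many coins. Here this is true only after pruning. Let $J$ be the simple graph on $V$ whose edges are the pairs $e_x$, $x$ good. Let $\theta=R^{1/2}$ and let $W=W(z,R)$ be the \emph{$\theta$-core} of $J$: the largest set of trees each of which is incident to at least $\theta$ edges of $J$ contained in the set. Both $J$ and $W$ are $\mathcal G$-measurable. Assume $z\in B(R)$. A tree in $\mathcal T(x)$, $x\in\mathcal L$, meets $B(x,\rho+r)\subset B(3R)$, so all edges of $J$ lie in $\mathcal A_{3R}$ and $W\subset\mathcal A_{3R}$. The core is what remains of $\mathcal A_{3R}$ after vertices of current degree less than $\theta$ are removed one at a time, and each removal deletes fewer than $\theta$ edges. By \eqref{eq:count},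
\begin{equation}\label{eq:core}
\#\{x\text{ good}:e_x\not\subset W\}\le\theta\,|\mathcal A_{3R}|\le CR^{d-1/2}.
\end{equation}
The exponent $\frac12$ is squeezed from two sides: $\theta$ must be much larger than the entropy $R^{1/3}$ from Proposition~\ref{prop:local}, and smaller than $R$ by a power so that \eqref{eq:core} is small compared with $|B(R)|$.

\subsection{The union bound}

Let $z\in B(R)$ and $L=\exp((3R)^{1/3})$. Let $\mathcal B(z,R)$ be the event that there are a set $U\subset W$ with $|U|\le\log R$ and an injective map $\psi:W\setminus U\to\mathcal A_L$, not the inclusion, such that at most $R^{1/4}$ pairs $e\subset W\setminus U$ are \emph{violated}, meaning that $\mathbf 1(e\in E)\ne\mathbf 1(\psi(e)\in E)$. The set $U$ and the tolerance $R^{1/4}$ make room for $V_0$ and $\operatorname{Exc}(\varphi)$.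

\begin{lemma}\label{lem:union}
For large $R$, $\mathbb P(\mathcal B(z,R))\le e^{-cR^{1/2}}$ uniformly in $z\in B(R)$.
\end{lemma}

\begin{proof}
Let $R$ be so large that $L\ge3R$. First, $\mathcal A_L$ is $\mathcal G$-measurable: a tree that contains $D(x)$ for some $x\in\mathcal L$ contains $F(x)\in B(3R)\setminus D_{\mathcal L}$, so $k\in\mathcal A_L$ if and only if $k\setminus D_{\mathcal L}$ meets $B(L)$. Thus, given $\mathcal G$, the list of candidates $(U,\psi)$ is deterministic. Condition on $\mathcal G$, fix a candidate, and let $S=\{k\in W\setminus U:\psi(k)\ne k\}$ and $s=|S|\ge1$.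

In the finite model we used the pairs $e$ with $\psi(e)\ne e$. Here $F(x)$ may decide several pairs inside $\mathcal T(x)$, so we need $\psi(e_x)\not\subset\mathcal T(x)$. Let $I$ be the set of good $x$ with $e_x\subset W\setminus U$ such that $\psi(k)\notin\mathcal T(x)$ for some $k\in S\cap e_x$. Each $k\in S$ lies in at least $\theta$ pairs $e_x\subset W$, of which at most $|U|$ have their other tree in $U$. Among the remaining ones, $\psi(k)\in\mathcal T(x)$ means that the pair $\{k,\psi(k)\}$ is contained in $\mathcal T(x)$, which happens for at most one good $x$ by Lemma~\ref{lem:coins}(iii). Each $x\in I$ is counted for at most two trees $k$. So $|I|\ge s(\theta-\log R-1)/2\ge s\theta/4$.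

For $x\in I$ let $\pi(x)$ be the good point with $\psi(e_x)\subset\mathcal T(\pi(x))$, if there is one; then $\pi(x)\ne x$. Consider the graph on $I$ with edges $\{x,\pi(x)\}$, for those $x$ with $\pi(x)$ defined and in $I$. Every subset of $I$ spans at most as many edges as it has vertices, so it contains a vertex of degree at most $2$ in the spanned subgraph. Removing such vertices one by one and coloring them greedily in reverse order gives a proper coloring with three colors. A largest color class $I'$ has $|I'|\ge|I|/3$, and $\pi(x)\notin I'$ for $x\in I'$.

Condition also on $F(x')$ for all good $x'\notin I'$. By Lemma~\ref{lem:coins}(iv) the statuses of the pairs $\psi(e_x)$, $x\in I'$, are now determined. By parts (i)--(iii), the statuses of the distinct pairs $e_x$, $x\in I'$, are independent, and each differs from the status of $\psi(e_x)$ with probability at least $1/\delta$. So the number of violated pairs stochastically dominates $\operatorname{Bin}(n,1/\delta)$ with $n=|I'|\ge sR^{1/2}/12$. For large $R$ we have $R^{1/4}\le n/(2\delta)$, and the Chernoff bound $P(\operatorname{Bin}(n,p)\le np/2)\le e^{-np/8}$ shows that at most $R^{1/4}$ pairs are violated with probability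 at most $e^{-c_1sR^{1/2}}$, where $c_1=1/(96\delta)$.

A candidate is determined by $U$, $S$ and $\psi|_S$. By \eqref{eq:count} the number of candidates with $|S|=s$ is at most
\[
(1+|\mathcal A_{3R}|)^{\log R}\,\big(|\mathcal A_{3R}|\,|\mathcal A_L|\big)^s\le\exp\big(C\log^2R+CsR^{1/3}\big).
\]
Therefore $\mathbb P(\mathcal B(z,R)\mid\mathcal G)\le\sum_{s\ge1}\exp\big(C\log^2R-s(c_1R^{1/2}-CR^{1/3})\big)\le e^{-cR^{1/2}}$.
\end{proof}

\subsection{Windows in which the origin is typical}\label{sec:windows}

The bound \eqref{eq:core} says that few good points of a window have their pair outside the core, but it says nothing about the particular point $o$. Transitivity lets us place the window so that $o$ is at a typical position. No lower bound on the number of good points is needed.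

Let $f(x,z;R)$ be the probability that $x$ is good for $(z,R)$ and $e_x\not\subset W(z,R)$. Taking expectations in \eqref{eq:core} with $z=o$ gives $\sum_{x\in B(R)}f(x,o;R)\le CR^{d-1/2}$. As $|B(R)|\ge cR^d$, some $x_R\in B(R)$ has $f(x_R,o;R)\le CR^{-1/2}$. Take $\alpha\in\operatorname{Aut}(\mathbb G)$ with $\alpha x_R=o$ and put $z_R=\alpha o$. Then $\operatorname{dist}(o,z_R)=\operatorname{dist}(x_R,o)\le R$, and $f(o,z_R;R)=f(x_R,o;R)\le CR^{-1/2}$, because the definitions of good points and of $W(z,R)$ do not refer to $o$ and the law is invariant. Let $R_i=2^i$, $z_i=z_{R_i}$ and $W_i=W(z_i,R_i)$. By the Borel--Cantelli lemma and Lemma~\ref{lem:union}, almost surely for all large $i$: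
\begin{enumerate}
\item[(I)] if $o$ is good for $(z_i,R_i)$, then $e_o\subset W_i$;
\item[(II)] $\mathcal B(z_i,R_i)$ does not occur.
\end{enumerate}
Let $\mathcal N_0$ be the set of triples $(F,\mathcal Q,(e_x))$ for which (I) or (II) fails for infinitely many $i$, or $F$ violates the conclusions of Lemmas~\ref{lem:common} and~\ref{lem:many} listed in Proposition~\ref{prop:local}. Its definition involves only countable quantifiers and no almost embedding, so $\mathcal N_0$ is a Borel null set. We claim that off $\mathcal N_0$
\begin{equation}\label{eq:goodfix}
\text{if $o$ is good for $(z_i,R_i)$ for all large $i$, then }e_o\subset\operatorname{Fix}(H).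
\end{equation}
Let $\varphi:V\setminus V_0\to V$ be an almost embedding. For large $i$ we have $|V_0|\le\log R_i$ and $|\operatorname{Exc}(\varphi)|\le R_i^{1/4}$, and Proposition~\ref{prop:local} gives $\varphi(W_i\setminus V_0)\subset\varphi(\mathcal A_{3R_i}\setminus V_0)\subset\mathcal A_{\exp((3R_i)^{1/3})}$. Apply (II) with $U=W_i\cap V_0$ and $\psi=\varphi|_{W_i\setminus V_0}$: the map $\varphi$ fixes every tree of $W_i\setminus V_0$. By (I) it fixes the trees of $e_o$ that lie in its domain, which proves \eqref{eq:goodfix}.

\begin{proof}[Proof of Proposition~\ref{prop:piv}]
Let $\mathcal Z$ be the set of $x'\ne o$ such that $B(x',\rho+r)$ meets at least two trees of $\mathcal T(o)$. It is determined by $F$, and it is almost surely finite by Lemma~\ref{lem:conn}(iii), since $\mathcal T(o)$ is finite. Suppose that $D(o)\subset B(o,\rho)$, $\operatorname{Piv}(o)\ne\emptyset$, $\mathcal Q\cap B(o,\Delta)=\{o\}$ and $\mathcal Q\cap\mathcal Z=\emptyset$. Then $o$ is good for every window $(z,R)$ with $o\in B(z,R)$, in particular for the windows $(z_i,R_i)$. Indeed $o\in\mathcal L$, and a point $x'\in\mathcal L\setminus\{o\}$ with $|\mathcal T(o)\cap\mathcal T(x')|\ge2$ would lie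 in $\mathcal Q\cap\mathcal Z$, because every tree of $\mathcal T(x')$ meets $B(x',\rho+r)$.

The conditional law of $(\mathcal Q,(e_x))$ given $F$ is explicit, and outside a Borel null set of $F$ it gives probability zero to the $F$-section of $\mathcal N_0$. Take such an $F$ with $D(o)\subset B(o,\rho)$ and $\mathcal Z$ finite, and let $e\in\operatorname{Piv}(o)$. Given $F$, the event that $\mathcal Q\cap B(o,\Delta)=\{o\}$, $\mathcal Q\cap\mathcal Z=\emptyset$ and $e_o=e$ has probability $2^{-|B(o,\Delta)\cup\mathcal Z|}/|\operatorname{Piv}(o)|>0$, so it contains a point $(\mathcal Q,(e_x))$ outside the section of $\mathcal N_0$. For this triple \eqref{eq:goodfix} gives $e=e_o\subset\operatorname{Fix}(H)$, and $\operatorname{Fix}(H)$ depends only on $F$.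
\end{proof}

\section{Every tree is fixed}\label{sec:a}

We have not shown that every tree belongs to a pivotal pair, and we do not need to. It is enough that every tree belongs to a pivotal pair of some reachable configuration.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $\mathcal N\subset\Omega$ be a Borel null set off which the conclusions of Proposition~\ref{prop:piv} and Lemma~\ref{lem:conn}(iv) hold. By Lemma~\ref{lem:reach}, almost surely no configuration reachable from $F$ lies in $\mathcal N$. Fix such an $F$ and suppose that $k\notin\operatorname{Fix}(H(F))$. For every reachable $F'$ we have $k\notin\operatorname{Fix}(H(F'))$ by \eqref{eq:fix}, so $k$ belongs to no pivotal pair of $F'$, and by \eqref{eq:piv} no update of $F'$ changes an adjacency of $k$. Hence $k$ has the same neighbors in $H(F')$ for all reachable $F'$.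

Let $l\ne k$ be a tree. Take a shortest path $x_0,x_1,\dots,x_n$ in $\mathbb G$ from $k$ to $l$, so that $x_0\in k$, $x_n\in l$ and $x_1,\dots,x_{n-1}\notin k\cup l$. We grow $k$ along this path. For $j=1,\dots,n-1$ in turn, do nothing if $x_j$ currently lies in $k$, and otherwise update $x_j\to x_{j-1}$. We check by induction that before step $j$ the vertex $x_{j-1}$ lies in $k$, that vertices have only been moved into $k$, and that no vertex has left $k$ or $l$. If $x_j\notin k$ at step $j$, then $x_j$ has not been moved, so it lies in its original tree $t$, and $t\notin\{k,l\}$. Its current descendants lie in $t$, so $x_{j-1}\in k$ is not among them and the update is allowed. It moves a subset of $t$ that contains $x_j$ into $k$, and the three properties persist. At the end $x_{n-1}\in k$ and $x_n\in l$ are neighbors in $\mathbb G$, so $k\sim l$ in a reachable configuration, and therefore in $H(F)$.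

Thus $k$ is adjacent in $H(F)$ to all other trees, which contradicts $F\notin\mathcal N$. Hence $\operatorname{Fix}(H)=V$ almost surely.
\end{proof}

On $\mathbb Z^d$ with $5\le d\le8$ the final contradiction is not available: there every tree is adjacent to all others, every transposition of trees is an automorphism, and $\operatorname{Fix}(H)$ is empty.

\section{The isomorphism class is not deterministic}\label{sec:b}

Suppose for a moment that $H\cong G$ with positive probability. By rigidity the isomorphism is unique, so for each vertex $a$ of $G$ there is a well-defined tree that corresponds to $a$, and its definition does not refer to any location in $\mathbb G$. The probability that $x$ lies in this tree is then the same for all $x$, and it is positive for some $a$. But a single tree occupies a vanishing fraction of a large ball. The next lemma makes this precise; it uses only $d>4$. Call a random set of trees $\mathcal S=\mathcal S(F)$ \emph{equivariant} if the events $\{K(x)\in\mathcal S\}$ are measurable for the completed law and $\mathcal S(\alpha F)=\alpha\mathcal S(F)$ for all $\alpha\in\operatorname{Aut}(\mathbb G)$ and $F\in\Omega$, where $\alpha F=\alpha\circ F\circ\alpha^{-1}$.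

\begin{lemma}\label{lem:equi}
An equivariant set of trees that is almost surely finite is almost surely empty.
\end{lemma}

\begin{proof}
For $m\ge1$ let $\mathcal S_m=\mathcal S$ if $|\mathcal S|\le m$ and $\mathcal S_m=\emptyset$ otherwise. The event $|\mathcal S|>m$ is the union over $x_0,\dots,x_m$ of the events that the trees $K(x_i)$ are distinct and in $\mathcal S$, so $\mathcal S_m$ is equivariant. By transitivity and invariance, $p=\mathbb P(K(x)\in\mathcal S_m)$ does not depend on $x$. Let $Z_n=\#\{x\in B(n):K(x)\in\mathcal S_m\}=\sum_{k\in\mathcal S_m}|k\cap B(n)|$. By the Cauchy--Schwarz inequality $Z_n^2\le m\sum_{k\in V}|k\cap B(n)|^2$, and the last sum counts the pairs $(x,y)\in B(n)^2$ with $x\leftrightarrow y$. By Lemma~\ref{lem:conn}(i) and \eqref{eq:dyadic},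
\[
p^2|B(n)|^2=(\mathbb EZ_n)^2\le\mathbb E[Z_n^2]\le m\sum_{x,y\in B(n)}C\langle x,y\rangle^{4-d}\le Cm\,|B(n)|\,n^4 .
\]
So $p^2\le Cmn^{4-d}$ for all $n$, and $p=0$. As $\mathbb V$ is countable, $\mathcal S_m$ is almost surely empty for every $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $G=(V_G,E_G)$ be a deterministic countable graph. Let $\Phi=\Phi(F)$ be the set of almost embeddings $\varphi:V\setminus V_0\to V_G$ of $H$ into $G$ whose range has finite complement, so that $H\approx G$ means $\Phi\ne\emptyset$. The maps in $\Phi$ need not have a common domain, so we say that $a\in V_G$ \emph{labels} $k\in V$ if $\varphi(k)=a$ for some $\varphi\in\Phi$.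

\emph{Measurability.} Recall that a projection of a Borel subset of a product of Polish spaces is called analytic, and that analytic sets are measurable for the completion of every Borel probability measure. Encode $\varphi\in\Phi$ by the map $\hat\varphi:\mathbb V\to V_G\cup\{\partial\}$ with $\hat\varphi(x)=\varphi(K(x))$, and $\hat\varphi(x)=\partial$ if $K(x)\in V_0$. Such maps range over a countable product of countable discrete spaces, which is Polish. The relations $x\leftrightarrow y$ and $K(x)\sim K(y)$ are Borel in $F$. A map $\hat\varphi$ encodes an element of $\Phi(F)$ if and only if it is constant on trees; it is injective on the trees not sent to $\partial$; for some $n$ every tree sent to $\partial$ meets $B(n)$; its range contains $V_G\setminus V_1$ for some finite $V_1$; and for some $n$ both trees of every exceptional pair meet $B(n)$. Each condition has only countable quantifiers and is Borel in $(F,\hat\varphi)$. So $\{H\approx G\}$ and $A_{x,a}=\{a\text{ labels }K(x)\}$ are analytic, and all events below lie in the $\sigma$-field generated by these countably many events and the Borel sets. An automorphism $\alpha$ of $\mathbb G$ induces an isomorphism $H(F)\to H(\alpha F)$,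 so $\{H\approx G\}$ is invariant and $\alpha A_{x,a}=A_{\alpha x,a}$. Hence the sets of trees defined below are equivariant.

\emph{Almost surely each $a$ labels at most one tree.} Let $\varphi,\varphi'\in\Phi$ with $\varphi(k)=a=\varphi'(k')$. The map $\chi=(\varphi')^{-1}\circ\varphi$ is injective and defined on the trees in the domain of $\varphi$ whose image lies in the range of $\varphi'$; this set has finite complement and contains $k$. If $e\notin\operatorname{Exc}(\varphi)$ and $\chi(e)\notin\operatorname{Exc}(\varphi')$, then $\mathbf 1(e\in E)=\mathbf 1(\varphi(e)\in E_G)=\mathbf 1(\chi(e)\in E)$. So $\chi$ is an almost embedding $H\to H$ with $\chi(k)=k'$, and part (a) gives $k=k'$.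

\emph{Conclusion.} Let $\mathcal S$ be the set of trees that have no label if $H\approx G$, and $\mathcal S=\emptyset$ otherwise. It is finite, since a single $\varphi\in\Phi$ labels all trees outside a finite set. By Lemma~\ref{lem:equi}, almost surely on $\{H\approx G\}$ every tree has a label. For $a\in V_G$ the set of trees labeled by $a$ has almost surely at most one element, so by the same lemma it is almost surely empty. As $V_G$ is countable, almost surely no tree has a label. Since $V\ne\emptyset$, the two statements give $\mathbb P(H\approx G)=0$.

\emph{Independent copies.} Let $F'$ be an independent copy of $F$, with trees $K'(y)$. Encode an almost embedding $H(F)\to H(F')$ by a map $\hat\varphi:\mathbb V\to\mathbb V\cup\{\partial\}$ with $\varphi(K(x))=K'(\hat\varphi(x))$. The conditions above, with the range condition read as ``for some $n$, every tree of $F'$ that misses $B(n)$ contains a value of $\hat\varphi$'', are Borel in $(F,F',\hat\varphi)$. So $\{H(F)\approx H(F')\}$ is analytic in $(F,F')$. For each fixed $F'\in\Omega$ its section is null by the first part with $G=H(F')$, and Fubini's theorem gives $\mathbb P(H(F)\approx H(F'))=0$.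
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKPS} Benjamini, Kesten, Peres and Schramm, Ann. of Math. 160 (2004).

\bibitem{BLPS} Benjamini, Lyons, Peres and Schramm, Ann. Probab. (2001).

\bibitem{CSC} Coulhon and Saloff-Coste (1995).

\bibitem{Del} Delmotte, Rev. Mat. Iberoam. (1999).

\bibitem{HP} Tom Hutchcroft and Yuval Peres, \emph{The Component Graph of the Uniform Spanning Forest: Transitions in Dimensions $9,10,11,\ldots$}, arXiv:1702.05780 (2017).

\bibitem{LMS} Lyons, Morris and Schramm, EJP (2008).

\bibitem{SW} Soardi and Woess (1990).

\end{thebibliography}
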